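# Severi strata of $A_{2k}$: a skew form, its Pfaffians, and the Cohen–Macaulay property

## 1. Three theorems on Severi strata

Let $k\ge 1$ and let $f(x,y)=y^2-x^{2k+1}$ be the plane curve singularity of type $A_{2k}$ over $\mathbb C$; its $\delta$-invariant is $k$. Let $F:(\mathbb C^2\times S,0)\to(\mathbb C\times S,0)$ be a miniversal deformation of $f$, with smooth base germ $S=(\mathbb C^{2k},0)$. For $1\le \ell\le k$ the Severi stratum $D(\ell)\subset S$ is the closure of the set of parameters for which the zero fibre has exactly $\ell$ ordinary nodes ($A_1$ points) as its only singularities. It has codimension $\ell$ and carries its reduced structure; $I(D(\ell))\subset\mathcal O_{S,0}$ is its radical ideal and $\mathcal O_{D(\ell)}=\mathcal O_{S,0}/I(D(\ell))$. The stratum $D(k)$ is the $\delta$-constant stratum. For $m\ge1$ the strata of $A_m$, $f=y^2-x^{m+1}$, are defined in the same way.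

**Theorem A.** For all $1\le \ell\le k$, the Severi stratum $D(\ell)$ of $A_{2k}$ is Cohen–Macaulay, that is, $\mathcal O_{S,0}/I(D(\ell))$ is a Cohen–Macaulay ring.

This was stated as a conjecture in Paul Cadman, David Mond and Duco van Straten, "Logarithmic vector fields and the Severi strata in the discriminant", arXiv:1609.09305 (2016). It is known for $k\le 4$.

The second theorem describes the ideal. Fix $\ell$ and put, for the whole talk,
$$n=2k+1,\quad q=\ell,\quad s=n-2q\ge1\ (\text{odd}),\quad N=n-q=q+s=2k+1-\ell,\quad p=\tfrac{s+1}2=k+1-q .$$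
Take as miniversal deformation $y^2-P_a(x)$, where
$$P_a(t)=t^n+a_2t^{n-2}+\dots+a_n,\qquad a=(a_2,\dots,a_n)\in\mathbb C^{n-1}\ \text{near } 0 .$$
For $P=P_a$ expand $\sqrt P=t^{n/2}(1+\cdots)$ in descending half-integral powers of $t$. Let $\int$ be termwise integration $t^h\mapsto t^{h+1}/(h+1)$ without constant of integration, and $\operatorname{res}$ the coefficient of $t^{-1}$. Define, for polynomials $u,v$ in $t$,
$$\alpha_P(u,v)=\operatorname{res}\Big(\big(\textstyle\int u\sqrt P\big)\,v\sqrt P\Big).\tag{1}$$
This is a skew form (Section 6), and each $\alpha_P(t^e,t^{e'})$ is a polynomial in $a_2,\dots,a_n$.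

**Theorem B.** Let $1\le\ell\le k$.

1. $I(D(\ell))$ is generated by the Pfaffians of size $s+1=2(k-\ell+1)$ of the $N\times N$ skew matrix $\big(\alpha_P(t^e,t^{e'})\big)_{0\le e,e'\le N-1}$. These $\binom N{\ell-1}$ Pfaffians are a minimal set of generators.
2. $a_2,\dots,a_N$ is a regular sequence on $\mathcal O_{D(\ell)}$, and $\mathcal O_{D(\ell)}/(a_2,\dots,a_N)\cong\mathbb C[a_{N+1},\dots,a_n]/(a_{N+1},\dots,a_n)^{s+1}$. For $i\ge1$ the $i$-th Betti number of $\mathcal O_{D(\ell)}$ over $\mathcal O_{S,0}$ is $\binom N{s+i}\binom{s+i-1}{i-1}$. The Cohen–Macaulay type is $\binom{2k-\ell}{\ell-1}$, so $D(\ell)$ is Gorenstein if and only if $\ell=1$.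
3. The multiplicity of $D(\ell)$ at $0$ is $\binom{2k+1-\ell}{\ell}$.
4. With $\deg a_i=i$, the Hilbert series of the coordinate ring is
$$\sum_{j=0}^{s}T^{j(N+1)}\begin{bmatrix}\ell-1+j\\ j\end{bmatrix}_T\Big/\prod_{i=2}^N(1-T^i).$$

Here $\begin{bmatrix}r+j\\ j\end{bmatrix}_T=\prod_{i=1}^{j}\frac{1-T^{r+i}}{1-T^i}$ is the Gaussian binomial; it equals $\sum T^{i_1+\dots+i_j}$ over $0\le i_1\le\dots\le i_j\le r$. The coordinate ring in part 4 is that of the algebraic variety $D\subset\mathbb C^{n-1}$ of Section 3, whose germ at $0$ is $D(\ell)$.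

**Theorem C.** For every $m\ge1$ and $1\le\ell\le\lfloor (m+1)/2\rfloor$, the Severi stratum $D(\ell)$ of $A_m$ is Cohen–Macaulay.

## 2. Nodes as double roots, and Cohen–Macaulay rings as free modules

**The family.** The Tjurina algebra $\mathbb C\{x,y\}/(f,f_x,f_y)$ is $\mathbb C\{x\}/(x^{2k})$, with basis $1,x,\dots,x^{2k-1}$. Adding these monomials with free coefficients gives a miniversal deformation, and miniversal deformations are unique up to isomorphism. So we may use $y^2-P_a(x)$: the base is the space of centred monic polynomials of degree $n$ (centred: the roots sum to zero). The curve $y^2=P_a(x)$ is singular exactly at the points $(x_0,0)$ with $x_0$ a multiple root. If the multiplicity is $m$, then near that point $P_a=(x-x_0)^m\cdot(\text{unit})$ and the singularity is of type $A_{m-1}$. A double root is a node; a root of multiplicity $\ge3$ is not. For small $a$ all roots are close to $0$, so they all lie in the chosen representative. Hence the fibre has exactly $q$ nodes and no other singularity if and only if $P_a=Q^2R$ with $Q,R$ monic, $\deg Q=q$, $\deg R=s$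 and $QR$ squarefree. Theorem A is a statement about polynomials divisible by the square of a polynomial of degree $q$.

For example, take $k=1$, $\ell=1$. A cubic $t^3+a_2t+a_3$ has a double root if and only if $4a_2^3+27a_3^2=0$, so $D(1)$ is a cusp in the plane.

**Cohen–Macaulay rings.** A Noetherian local ring is Cohen–Macaulay if some (equivalently, every) system of parameters is a regular sequence. We use this through polynomial subrings. A graded ring below is graded in degrees $\ge0$ with $\mathbb C$ in degree $0$; a subscript $+$ denotes the positive-degree part.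

**Fact 1 (graded Nakayama).** Let $M$ be a graded module over a graded ring $\Gamma$, with degrees bounded below. Homogeneous elements whose classes span $M/\Gamma_+M$ generate $M$. In particular $\Gamma_+M=M$ forces $M=0$. (A homogeneous element is a combination of the given ones plus elements of $\Gamma_+$ times elements of lower degree; induct on the degree.)

**Fact 2.** Let $\Gamma=\mathbb C[x_1,\dots,x_r]$ with positive degrees and $M$ a finitely generated graded $\Gamma$-module on which $x_1,\dots,x_r$ is a regular sequence. Then $M$ is free. Indeed, lift a basis of $M/\Gamma_+M$ to a surjection $\Gamma^b\to M$ with kernel $K$. By vanishing of Koszul homology $\operatorname{Tor}_1^\Gamma(M,\mathbb C)=0$, so $K/\Gamma_+K=0$ and $K=0$. In the other direction, if a nonzero $\Gamma$-algebra $B$ is finite and free as a $\Gamma$-module, then $B$ is Cohen–Macaulay at every maximal ideal $\mathfrak P$. To see this, let $(x_1-c_1,\dots,x_r-c_r)$ be the maximal ideal of $\Gamma$ below $\mathfrak P$. Its generators form a regular sequence on the free module $B$, hence on $B_{\mathfrak P}$,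 and the quotient is Artinian.

**Fact 3 (completion).** A localization of a finitely generated $\mathbb C$-algebra at a maximal ideal is excellent: if it is reduced, so is its completion. A Noetherian local ring is Cohen–Macaulay if and only if its completion is. The rings $\mathbb C[a]_{(a)}$ and $\mathcal O_{S,0}$ have the same completion $\mathbb C[[a]]$, and $\mathbb C[a]\to\mathcal O_{S,0}$ is flat.

**Pfaffians.** For a skew $2p\times2p$ matrix $M$, $\mathrm{Pf}(M)=\sum\pm\prod M_{ij}$, summed over perfect matchings of $\{1,\dots,2p\}$ into pairs $i<j$; for size $4$ it is $M_{12}M_{34}-M_{13}M_{24}+M_{14}M_{23}$. We use: $\mathrm{Pf}(M)^2=\det M$; simultaneous permutation of rows and columns by $\sigma$ multiplies $\mathrm{Pf}$ by $\operatorname{sgn}\sigma$; replacing $M_{ij}$ by $\kappa_i\kappa_jM_{ij}$ multiplies $\mathrm{Pf}$ by $\prod\kappa_i$; and $\mathrm{Pf}(M)=\sum_{j\ge2}(-1)^jM_{1j}\mathrm{Pf}(M_{\hat1\hat\jmath})$, where rows and columns $1,j$ are removed.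

## 3. The stratum as the image of the pairs $(Q,R)$

In this section only, $n\ge2$ may have either parity, $1\le q\le n/2$, $s=n-2q\ge0$ and $N=n-q$. The extra generality costs nothing and is used for Theorem C.

Let $\tilde D$ be the space of pairs $(Q,R)$ of monic polynomials of degrees $q,s$ such that the coefficient of $t^{n-1}$ in $Q^2R$ vanishes. That is one linear condition on the subleading coefficients, so $\tilde D\cong\mathbb A^{q+s-1}$. Let $\pi:\tilde D\to\mathbb C^{n-1}$ be $(Q,R)\mapsto Q^2R$. Give $a_i$ weight $i$ and the coefficient of $t^{\deg-i}$ in $Q$ or $R$ weight $i$. Then $\pi$ is graded, and the coordinates of $\tilde D$ have weights $\{1,\dots,q\}\cup\{1,\dots,s\}$ with one $1$ removed. Put $\Gamma=\mathbb C[a_2,\dots,a_N]$.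

**Lemma 1.** If $P=Q^2R$ is centred and $a_2=\dots=a_N=0$, then $P=t^n$.

*Proof.* With $a_1=0$, Newton's identities show that the power sums $p_1,\dots,p_N$ of the roots vanish. Let $v_1,\dots,v_r$ be the distinct nonzero roots, with multiplicities $m_j>0$. They are roots of $QR$, so $r\le q+s=N$. Then $\sum_jm_jv_j^i=0$ for $i=1,\dots,r$. The matrix $(v_j^i)$ is invertible (Vandermonde), so all $m_j=0$, which is impossible unless $r=0$. $\square$

**Proposition 2.** The ring $\mathbb C[\tilde D]$ is finite over $\Gamma$. The map $\pi$ is finite; $D:=\pi(\tilde D)$ is closed, irreducible, of dimension $N-1$; and $\pi:\tilde D\to D$ is birational. The germ of $D$ at $0$ is $D(q)$. Let $I_D\subset\mathbb C[a]=\mathbb C[a_2,\dots,a_n]$ be the radical ideal of $D$ and $B=\mathbb C[a]/I_D$. Then $I_D$ is graded, $I_D\mathcal O_{S,0}=I(D(q))$, and at each point of $D$ the algebraic local ring of $B$ is Cohen–Macaulay if and only if the local ring of the reduced analytic germ is.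

*Proof.*

**Step 1: finiteness.** By Lemma 1 the functions $a_2,\dots,a_N$ on $\tilde D$ vanish together only where $Q^2R=t^n$, i.e. at $(t^q,t^s)$. So $\mathbb C[\tilde D]/(a_2,\dots,a_N)$ is finite-dimensional, and Fact 1 makes $\mathbb C[\tilde D]$ finite over $\Gamma$, hence over $\mathbb C[a]$. A finite map is closed, so $D$ is closed and irreducible, of dimension $q+s-1=N-1$.

**Step 2: birationality.** Let $U\subset\tilde D$ be the nonempty open set where $QR$ is squarefree. If $P=Q^2R$ with $(Q,R)\in U$ and also $P=Q_1^2R_1$, then every root of $Q_1$ is a multiple root of $P$, hence one of the $q$ double roots, and it is a simple root of $Q_1$. So $Q_1=Q$ and $R_1=R$. Thus $\pi$ is injective over $\pi(U)$ and $\pi(U)=D\setminus\pi(\tilde D\setminus U)$ is open in $D$. In characteristic $0$, a finite surjective map of irreducible varieties that is injective over a dense open set is birational.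

**Step 3: the germ.** By Section 2 the parameters near $0$ with exactly $q$ nodes are those in $\pi(U)$. Since $U$ is dense in $\tilde D$ in the classical topology, $\pi(U)$ is dense in the closed set $D$, also inside any open neighbourhood of $0$. So its closure there is $D$.

**Step 4: from algebraic to analytic.** $D$ is stable under $a_i\mapsto\lambda^ia_i$, so $I_D$ is graded. The ring $B_{(a)}$ is reduced, so its completion is reduced (Fact 3). The ring $\mathcal O_{S,0}/I_D\mathcal O_{S,0}$ has the same completion and embeds into it, so it is reduced. Hence $I_D\mathcal O_{S,0}$ is radical with zero set the germ of $D$, and by the analytic Nullstellensatz it equals $I(D(q))$. Equality of completions gives the Cohen–Macaulay comparison. The same argument applies at every point of $D$. $\square$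

## 4. Small cases by hand

From here on $n=2k+1$, as in Section 1.

**The case $\ell=1$.** $D(1)$ is an irreducible hypersurface, the discriminant, so its ideal is principal and the quotient is Cohen–Macaulay.

**The case $k=\ell=2$.** Here $n=5$, $q=2$, $s=1$, $N=3$. Write $Q=t^2+\rho t+\tau$, so $R=t-2\rho$. Expanding $Q^2R$,
$$a_2=2\tau-3\rho^2,\quad a_3=-2\rho\tau-2\rho^3,\quad a_4=\tau^2-4\rho^2\tau,\quad a_5=-2\rho\tau^2 .$$
Substitute $\tau=\frac12(a_2+3\rho^2)$. The second equation becomes $5\rho^3+a_2\rho+a_3=0$, so $\mathbb C[\tilde D]=\mathbb C[\rho,\tau]$ is free over $\Gamma=\mathbb C[a_2,a_3]$ with basis $1,\rho,\rho^2$. Reducing with this cubic,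
$$a_4=\tfrac14\big(a_2^2+b_4\big),\quad b_4=a_2\rho^2+3a_3\rho;\qquad a_5=\tfrac{21}{50}a_2a_3+\tfrac1{50}b_5,\quad b_5=45a_3\rho^2-4a_2^2\rho .$$
So $B=\Gamma[b_4,b_5]$. Is $B$ free over $\Gamma$? It has rank $3$, since it contains the independent elements $1,b_4,b_5$ of a module of rank $3$. It is free if products of $b_4,b_5$ fall back into $\Gamma+\Gamma b_4+\Gamma b_5$. Using $\rho^3=-\frac15(a_2\rho+a_3)$ and $\rho^4=-\frac15(a_2\rho^2+a_3\rho)$, one checks that
$$\begin{aligned}b_4^2&=-\tfrac15a_2^2\,b_4+\tfrac15a_3\,b_5-\tfrac65a_2a_3^2,\\ b_4b_5&=-12a_2a_3\,b_4-\tfrac15a_2^2\,b_5-27a_3^3+\tfrac45a_2^3a_3,\\ b_5^2&=(16a_2^3-135a_3^2)\,b_4-6a_2a_3\,b_5+72a_2^2a_3^2 .\end{aligned}$$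
In the first line, for instance, the left side has $\rho^2$-coefficient $9a_3^2-\frac15a_2^3$ and $\rho$-coefficient $-\frac75a_2^2a_3$, and the right side gives the same. So $B$ is free over $\Gamma$ with basis $1,b_4,b_5$, and $D(2)$ is Cohen–Macaulay. Setting $a_2=a_3=0$ turns the three relations into $b_4^2=b_4b_5=b_5^2=0$, so $B/(a_2,a_3)B\cong\mathbb C[a_4,a_5]/(a_4,a_5)^2$, as Theorem B(2) says. Note that $B\ne\mathbb C[\tilde D]$: there is no element of weight $1$ in $B$.

The coefficients matched twice in each line, with no visible reason. A proof for all $k,\ell$ has to replace these coincidences by something structural.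

## 5. A smooth normalization is not enough; counting generators

The variety $\tilde D$ is an affine space and $\tilde D\to D$ is finite and birational. One would like to carry the Cohen–Macaulay property from $\mathbb C[\tilde D]$ down to the subring $B$. Since $\mathbb C[\tilde D]$ is free over $\Gamma$ (proved below), $B$ is a full-rank $\Gamma$-submodule of a free module. That does not make it free. For example $B'=\mathbb C[x,xy,y^2,y^3]\subset\mathbb C[x,y]$ contains every monomial except $y$, and it has the same fraction field. Over $\Gamma'=\mathbb C[x,y^2]$ we have $\mathbb C[x,y]=\Gamma'\oplus\Gamma'y$ and $B'=\Gamma'\oplus(x,y^2)\,y$. This has rank $2$ but needs three generators, since the ideal $(x,y^2)\subset\Gamma'$ is not principal. So $B'$ is not free over $\Gamma'$. It is not Cohen–Macaulay at the origin either, for otherwise $x,y^2$ would be a regular sequence and Fact 2 would make $B'$ free. Its normalization is the plane.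

The example shows exactly what can go wrong, namely too many generators. So we count them.

**Proposition 3.** $\operatorname{rank}_\Gamma B=\binom Nq$. If $\dim_{\mathbb C}B/(a_2,\dots,a_N)B\le\binom Nq$, then equality holds, $B$ is a free $\Gamma$-module, and $B$ is Cohen–Macaulay at every maximal ideal.

*Proof.*

**Step 1: the rank of $\mathbb C[\tilde D]$.** By Proposition 2, $a_2,\dots,a_N$ is a homogeneous system of parameters of the polynomial ring $\mathbb C[\tilde D]$ of dimension $N-1$. A polynomial ring is Cohen–Macaulay, so this is a regular sequence and $\mathbb C[\tilde D]$ is graded-free over $\Gamma$ (Fact 2). The rank is the quotient of the Hilbert series at $T=1$: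
$$\lim_{T\to1}\ \frac{(1-T)\prod_{i=2}^N(1-T^i)}{\prod_{i=1}^q(1-T^i)\prod_{i=1}^s(1-T^i)}=\frac{N!}{q!\,s!}=\binom Nq .$$

**Step 2: the rank of $B$.** We have $\Gamma\subset B\subset\mathbb C[\tilde D]$, where $B$ embeds because $\pi$ maps onto $D$. Everything is finite over $\Gamma$, and birationality says that $B$ and $\mathbb C[\tilde D]$ have the same fraction field. The rank of a domain finite over $\Gamma$ is the degree of its fraction field over that of $\Gamma$, so the two ranks agree.

**Step 3: few generators force freeness.** Let $r=\dim B/(a_2,\dots,a_N)B\le\binom Nq$. Fact 1 gives a surjection $\Gamma^r\to B$. So $r\ge\operatorname{rank}B=\binom Nq$, and $r=\binom Nq$. The kernel is a submodule of $\Gamma^r$ of rank $0$, so it is torsion-free of rank $0$, i.e. zero. Thus $B$ is free, and Fact 2 applies. $\square$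

**The target.** Put $z_i=a_{n-i}$ for $0\le i\le q-1$; these are the variables $a_{N+1},\dots,a_n$. Let $\mathfrak m=(z_0,\dots,z_{q-1})\subset\mathbb C[z]$, and let $\bar I\subset\mathbb C[z]$ be the image of $I_D$ modulo $(a_2,\dots,a_N)$. Then $B/(a_2,\dots,a_N)B=\mathbb C[z]/\bar I$. The number $\binom Nq=\binom{q+s}q$ is the number of monomials of degree $\le s$ in $q$ variables. So it suffices that $\bar I$ contains everything of degree $s+1$, and for that leading forms are enough. In this talk "form" and "degree" on $\mathbb C[z]$ refer to the ordinary degree; the grading with $z_i$ in degree $n-i$ is called weight. The target is: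

$$\text{for every form }\varphi\in\mathbb C[z]\text{ of degree }s+1,\text{ some element of }\bar I\text{ is}\equiv\varphi\pmod{\mathfrak m^{s+2}}.\tag{2}$$

Suppose (2) holds. Then $\mathfrak m^{s+1}\subset\bar I+\mathfrak m^{s+2}$, so the module $M=(\mathfrak m^{s+1}+\bar I)/\bar I$ satisfies $\mathfrak mM=M$. The ideal $\bar I$ is weighted homogeneous because $I_D$ is, so $M$ is graded by weight, and $M=0$ by Fact 1. Therefore
$$\mathfrak m^{s+1}\subset\bar I,\qquad \dim_{\mathbb C}\mathbb C[z]/\bar I\le\binom{q+s}q=\binom Nq,$$
and Proposition 3 applies. So (2) implies Theorem A. We never need all of $I_D$, only enough elements of it with known leading forms.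

## 6. Rank conditions: $\gcd(P,P')$ fails, a residue pairing works

Where do we get elements of $I_D$? The obvious source is the condition $\deg\gcd(P,P')\ge q$, which holds on $D$ and says that minors of a Sylvester matrix vanish. It cuts out too much. For $n=5$ and $q=2$, a polynomial $(t-b)^3(t-c)(t-d)$ with distinct $b,c,d$ has $\gcd(P,P')=(t-b)^2$ of degree $2$, but it is not divisible by the square of a quadratic. The centred polynomials of this shape form a family of dimension $2=\dim D$, so the locus of the gcd condition has a second component of the same dimension as $D$. We need a linear-algebra condition that drops rank at $Q^2R$ without noticing $(t-b)^3$ in the same way. Geometrically, when $R$ is squarefree the smooth projective curve with equation $y^2=R$ has genus $\frac{s-1}2$. So we look for a skew form attached to $P$ whose rank on $D$ is at most $s-1$.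

**Definition (the pairing).** Let $A$ be a commutative $\mathbb C$-algebra and $H=t^{1/2}A((t^{-1}))$, the series with half-integral exponents bounded above. On $H$ the derivation $\frac d{dt}$ is bijective, since $t^h\mapsto ht^{h-1}$ and every $h\ne0$. Let $\int$ be its inverse. A product of two elements of $H$ lies in $A((t^{-1}))$, where $\operatorname{res}$ denotes the coefficient of $t^{-1}$; $\operatorname{res}$ kills derivatives. Put
$$\langle\varphi,\psi\rangle=\operatorname{res}\big((\textstyle\int\varphi)\psi\big),\qquad\varphi,\psi\in H.$$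

The pairing is $A$-bilinear. It is skew, because $(\int\varphi)\psi+\varphi\int\psi=\frac d{dt}\big(\int\varphi\int\psi\big)$ has residue $0$. A monic $P\in A[t]$ of odd degree $n$ has square roots $P^{\pm1/2}=t^{\pm n/2}(1+\cdots)\in H$ by the binomial series, with coefficients polynomial in those of $P$. The square root with leading term $t^{n/2}$ is unique: if $\varphi^2=\psi^2$ for two of them, then $(\varphi-\psi)(\varphi+\psi)=0$, and $\varphi+\psi$ has invertible leading coefficient $2$. Formula (1) reads $\alpha_P(u,v)=\langle u\sqrt P,v\sqrt P\rangle$. Since a residue involves only finitely many coefficients, $\alpha_P(t^e,t^{e'})$ is a polynomial in the coefficients of $P$. If $t$ has weight $1$ and $a_i$ weight $i$, then $P$ is homogeneous of weight $n$, $\int$ raises weight by $1$, and taking the coefficient of $t^{-1}$ raises it by $1$ again. So $\alpha_P(t^e,t^{e'})$ has weight $n+2+e+e'$.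

**Example.** Let $k=1$, $P=t^3+a_2t+a_3$. Write $\sqrt P=\sum c_jt^{3/2-j}$ with $c_0=1$, $c_1=0$, $c_2=\frac{a_2}2$, $c_3=\frac{a_3}2$, $c_4=-\frac{a_2^2}8$, $c_6=\frac{a_2^3}{16}-\frac{a_3^2}8$. Then
$$\alpha_P(1,t)=\sum_{i+j=6}\frac{c_ic_j}{\frac52-j}=\tfrac4{35}c_6+\tfrac43c_2c_4-2c_3^2=-\tfrac2{105}\big(4a_2^3+27a_3^2\big).$$
The $2\times2$ Pfaffian is the discriminant, as Theorem B(1) predicts for $k=\ell=1$.

**Lemma 4.** If $P=Q^2R\in\mathbb C[t]$ with $Q,R$ monic and $\deg R=s$, then $\alpha_P$ has rank $\le s-1$ on $\mathbb C[t]$.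

*Proof.* By uniqueness $\sqrt P=Q\sqrt R$, so $\alpha_P(u,v)=\alpha_R(Qu,Qv)$ is pulled back from $\alpha_R$ along $u\mapsto Qu$. It suffices to bound the rank of $\alpha_R$ by finding a large radical. For $h\in\mathbb C[t]$ put $w_h=h'R+\frac32hR'$; then $w_h\sqrt R=\frac d{dt}(hR^{3/2})$, where $R^{3/2}=R\sqrt R$. Hence for every polynomial $v$
$$\alpha_R(w_h,v)=\operatorname{res}\big(hR^{3/2}\cdot vR^{1/2}\big)=\operatorname{res}(hvR^2)=0,$$
the residue of a polynomial. The polynomial $w_{t^d}$ has degree $d+s-1$, with leading coefficient $d+\frac{3s}2\ne0$. So the $w_h$ together with the polynomials of degree $<s-1$ span $\mathbb C[t]$, and the radical has codimension $\le s-1$. $\square$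

Consequently, for all $0\le e_1<\dots<e_{2p}$ with $2p=s+1$, the Pfaffian
$$\mathrm{Pf}_{\mathbf e}:=\mathrm{Pf}\big(\alpha_P(t^{e_i},t^{e_j})\big)_{1\le i,j\le2p}$$
vanishes at every point of $D$: its square is the determinant of a matrix of size $s+1$ and rank $\le s-1$. As $I_D$ is radical, $\mathrm{Pf}_{\mathbf e}\in I_D$.

One might now hope to quote a theorem on Pfaffian ideals of generic skew matrices. The codimension is wrong for that. Skew $N\times N$ matrices of rank $\le r=2p-2$ have codimension $\binom N2-r(N-r)-\binom r2=\binom{N-r}2=\binom{q+1}2$ (choose the kernel, then a form on the quotient), while $D$ has codimension $q$. For $q\ge2$ these differ, so our matrix is far from generic. We therefore return to (2) and compute leading forms.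

## 7. Leading forms of the Pfaffians

Let $P=t^n+g$ with $g=\sum g_it^i$, $\deg g\le n-2$, and let $\mathfrak n$ be the ideal generated by the coefficients of $g$. The first-order part of $\sqrt P$ would give entries $\alpha_P(t^e,t^{e'})$ of order at least $1$ in $\mathfrak n$. In fact they have order at least $2$. To see it, remove from $t^e\sqrt P$ an exact part that pairs to zero with everything in sight. Put
$$\zeta=P-\tfrac1ntP'=g-\tfrac1ntg',\qquad \zeta_i=\big(1-\tfrac in\big)g_i .$$

**Lemma 5.** With $\kappa_e=1+\frac{2(e+1)}n\ne0$,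
$$\kappa_e\kappa_{e'}\,\alpha_P(t^e,t^{e'})=\big\langle t^e\zeta P^{-1/2},\,t^{e'}\zeta P^{-1/2}\big\rangle\equiv\beta_\zeta(e,e')\pmod{\mathfrak n^3},$$
$$\beta_\zeta(e,e')=\sum_{i,j}\zeta_i\zeta_j\,\Omega(e+i,e'+j),\qquad\Omega(c,c')=\frac{\delta_{c+c',\,2k-1}}{c-k+\frac12}.$$

*Proof.*

**Step 1: split off an exact part.** Since $tP'=n(P-\zeta)$,
$$\tfrac d{dt}\big(t^{e+1}\sqrt P\big)=(e+1)t^e\sqrt P+\tfrac12t^{e+1}P'P^{-1/2}=\big(e+1+\tfrac n2\big)t^e\sqrt P-\tfrac n2\,t^e\zeta P^{-1/2}.$$
Multiplying by $\frac2n$ gives $\kappa_et^e\sqrt P=X_e+Y_e$ with $X_e=t^e\zeta P^{-1/2}$ and $Y_e=\frac2n\frac d{dt}(t^{e+1}\sqrt P)$.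

**Step 2: the exact parts pair to zero.** For polynomials $h,v$,
$$\big\langle\tfrac d{dt}(h\sqrt P),vP^{-1/2}\big\rangle=\operatorname{res}(hv)=0,\qquad\big\langle\tfrac d{dt}(h\sqrt P),\tfrac d{dt}(v\sqrt P)\big\rangle=\operatorname{res}\big(h(v'P+\tfrac12vP')\big)=0,$$
as residues of polynomials. So $\langle Y_e,X_{e'}\rangle=\langle Y_e,Y_{e'}\rangle=0$, by skewness also $\langle X_e,Y_{e'}\rangle=0$, and only $\langle X_e,X_{e'}\rangle$ survives.

**Step 3: leading terms.** The coefficients of $\zeta$ lie in $\mathfrak n$ and $P^{-1/2}\equiv t^{-n/2}$ modulo $\mathfrak n$, so $X_e\equiv t^{e-n/2}\zeta$ modulo $\mathfrak n^2$. Modulo $\mathfrak n^3$ the pairing is therefore $\langle t^{e-n/2}\zeta,t^{e'-n/2}\zeta\rangle$. Finally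
$$\langle t^{c-n/2},t^{c'-n/2}\rangle=\frac1{c+1-\frac n2}\operatorname{res}\big(t^{c+c'+1-n}\big)=\Omega(c,c'),$$
because the exponent is $-1$ exactly when $c+c'=n-2=2k-1$, and $c+1-\frac n2=c-k+\frac12$. $\square$

All entries lie in $\mathfrak n^2$ and a Pfaffian of size $2p$ is a sum of products of $p$ entries. Hence
$$\prod_i\kappa_{e_i}\cdot\mathrm{Pf}_{\mathbf e}\equiv\mathrm{Pf}\big(\beta_\zeta(e_i,e_j)\big)\pmod{\mathfrak n^{2p+1}},\tag{3}$$
and the right side is a form of degree $2p=s+1$ in the $\zeta_i$.

Now restrict to $a_2=\dots=a_N=0$. Then $g=\sum_{i<q}z_it^i$, $\mathfrak n$ becomes $\mathfrak m$, and $\zeta_i=(1-\frac in)z_i$ for $0\le i\le q-1$ are again linear coordinates. By (3), $\bar I$ contains elements congruent modulo $\mathfrak m^{s+2}$ to each $\mathrm{Pf}(\beta_\zeta(e_i,e_j))$. So (2), and with it Theorem A, follows from: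

**Proposition 6.** The forms $\mathrm{Pf}(\beta_\zeta(e_i,e_j))_{1\le i,j\le2p}$ with $0\le e_1<\dots<e_{2p}\le N-1$ span the space of all forms of degree $2p=s+1$ in $\zeta_0,\dots,\zeta_{q-1}$.

There are $\binom N{s+1}=\binom{q+s}{q-1}$ Pfaffians, and the space has the same dimension $\binom{s+q}{q-1}$, so nothing is to spare. Let us test it for $s=1$, where the Pfaffians are the entries $\beta_\zeta(e,e')$ themselves.

For $k=2$, $q=2$, $N=3$, we have $\Omega(0,3)=-\frac23$ and $\Omega(1,2)=-2$, so
$$\beta_\zeta(0,1)=-2\zeta_1^2,\qquad\beta_\zeta(0,2)=-\tfrac83\zeta_0\zeta_1,\qquad\beta_\zeta(1,2)=-2\zeta_0^2 ,$$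
which span. For $k=3$, $q=3$, $N=4$, two entries share the index sum $3$:
$$\beta_\zeta(0,3)=-\tfrac{12}5\zeta_0\zeta_2-\tfrac23\zeta_1^2,\qquad\beta_\zeta(1,2)=\tfrac43\zeta_0\zeta_2-2\zeta_1^2 .$$
The determinant of the coefficients is $\frac{24}5+\frac89\ne0$, but this time we had to compute it. In general one would face a square matrix for each value of $\sum e_i$, with no evident triangular shape. We need a reason why all of them are invertible.

## 8. The sign kernel on the circle and a positivity argument

The numbers $1/(c-k+\frac12)$ are, up to a constant, the Fourier coefficients of the sign function against half-integral exponentials. This turns each Pfaffian into an integral over a torus in which $\zeta$ enters only through the product $\prod\zeta(t_i)$, and the spanning question into the nondegeneracy of a pairing that is visibly positive.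

*Proof of Proposition 6.* Let $\mathrm i=\sqrt{-1}$, $t=e^{\mathrm i\theta}$ with $\theta\in(0,2\pi)$, $\nu=k-\frac12$, and $t^{h}:=e^{\mathrm ih\theta}$ for half-integral $h$. Write $\zeta(t)=\sum_{i<q}\zeta_it^i$.

**Step 1: write $\Omega$ as a double integral.** For half-integral $h$ we have $e^{2\pi\mathrm ih}=-1$, so
$$\int_0^{2\pi}\operatorname{sgn}(\theta_2-\theta_1)e^{\mathrm ih\theta_2}\,d\theta_2=\frac{e^{2\pi\mathrm ih}-2e^{\mathrm ih\theta_1}+1}{\mathrm ih}=\frac{2\mathrm i}h\,e^{\mathrm ih\theta_1}.$$
Taking $h=c'-\nu$, multiplying by $e^{\mathrm i(c-\nu)\theta_1}$ and integrating over $\theta_1$,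
$$\iint t_1^{c-\nu}t_2^{c'-\nu}\operatorname{sgn}(\theta_2-\theta_1)\,d\theta_1d\theta_2=\frac{4\pi\mathrm i\,\delta_{c+c',2k-1}}{c'-k+\frac12}=-4\pi\mathrm i\,\Omega(c,c'),$$
because $c'-k+\frac12=-(c-k+\frac12)$ when $c+c'=2k-1$. Summing over the coefficients of $\zeta$, with a constant $c_0\ne0$,
$$\beta_\zeta(e,e')=c_0\iint\zeta(t_1)\zeta(t_2)\,t_1^{e-\nu}t_2^{e'-\nu}\operatorname{sgn}(\theta_2-\theta_1)\,d\theta_1d\theta_2 .$$

**Step 2: pull the Pfaffian inside the integral.** In each term of the Pfaffian every index occurs in exactly one pair of the matching, so the product of double integrals is one integral over $(0,2\pi)^{2p}$ (Fubini; the integrands are bounded). Summing over matchings,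
$$\mathrm{Pf}(\beta_\zeta(e_i,e_j))=c_0^p\int_{(0,2\pi)^{2p}}\prod_i\zeta(t_i)t_i^{e_i-\nu}\cdot\mathrm{Pf}\big(\operatorname{sgn}(\theta_j-\theta_i)\big)\,d\theta .$$

**Step 3: evaluate the inner Pfaffian.** Claim: almost everywhere $\mathrm{Pf}(\operatorname{sgn}(\theta_j-\theta_i))=\varepsilon(\theta):=\prod_{i<j}\operatorname{sgn}(\theta_j-\theta_i)$. Both sides are antisymmetric under permutations of the $\theta_i$, so we may assume $\theta_1<\dots<\theta_{2p}$, where $\varepsilon=1$. There all entries above the diagonal are $1$, and expansion along the first row gives $\mathrm{Pf}_{2p}=\sum_{j=2}^{2p}(-1)^j\,\mathrm{Pf}_{2p-2}=\mathrm{Pf}_{2p-2}=\dots=1$.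

**Step 4: identify the span.** The factor $\prod\zeta(t_i)t_i^{-\nu}$ is symmetric and $\varepsilon$ is antisymmetric. So averaging over permutations of the variables replaces $\prod t_i^{e_i}$ by $\frac1{(2p)!}\det(t_j^{e_i})$. Thus $\mathrm{Pf}(\beta_\zeta(e_i,e_j))$ is a nonzero constant, independent of $\mathbf e$, times
$$\int\prod_i\zeta(t_i)t_i^{-\nu}\cdot\det(t_j^{e_i})\,\varepsilon(\theta)\,d\theta .$$
As $\mathbf e$ runs over $0\le e_1<\dots<e_{2p}\le N-1$, the determinants span the antisymmetric polynomials of degree $\le N-1$ in each variable. These are the products $\Delta\cdot g$ with $\Delta=\prod_{i<j}(t_j-t_i)$ and $g$ symmetric. Since $\Delta$ has degree $2p-1=s$ in each variable, $g$ has degree $\le N-1-s=q-1$ in each variable. So the Pfaffians span the same space as the forms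
$$\Psi_g=\int\prod_i\zeta(t_i)t_i^{-\nu}\cdot g\,\Delta\,\varepsilon(\theta)\,d\theta,\qquad g\ \text{symmetric of degree}\le q-1\text{ in each variable}.$$

**Step 5: the signs turn $\Delta$ into $|\Delta|$.** We have $t_j-t_i=2\mathrm i\,e^{\mathrm i(\theta_i+\theta_j)/2}\sin\frac{\theta_j-\theta_i}2$. As $|\theta_j-\theta_i|/2<\pi$, the sine has the sign of $\theta_j-\theta_i$, so
$$(t_j-t_i)\operatorname{sgn}(\theta_j-\theta_i)=\mathrm i\,e^{\mathrm i(\theta_i+\theta_j)/2}\,|t_j-t_i| .$$
Each $t_i$ occurs in $2p-1$ factors of $\Delta\varepsilon$. Together with $t_i^{-\nu}$ its total exponent is $-\nu+\frac{2p-1}2=p-k=1-q$, an integer. So with a constant $c_1\ne0$,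
$$\Psi_g=c_1\int\prod_i\zeta(t_i)\cdot g(t)\prod_it_i^{1-q}\,|\Delta(t)|\,d\theta .\tag{4}$$

**Step 6: positivity.** To show that the $\Psi_g$ span, let $\lambda$ be a linear functional on forms of degree $2p$ that kills all of them; we prove $\lambda=0$. Expand $\prod_{i=1}^{2p}\zeta(t_i)=\sum_\mu\zeta^\mu m_\mu(t)$, where $\zeta^\mu=\prod_j\zeta_j^{\mu_j}$ runs over monomials of degree $2p$, and $m_\mu$ is the sum of the distinct monomials in $t_1,\dots,t_{2p}$ in which the exponent $j$ is used by exactly $\mu_j$ of the variables. Different $m_\mu$ have no monomial in common, so they are linearly independent. Put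
$$\Phi=\sum_\mu\lambda(\zeta^\mu)\,m_\mu ,$$
a symmetric polynomial of degree $\le q-1$ in each variable. Applying $\lambda$ to (4),
$$\int\Phi\cdot g\prod_it_i^{1-q}\,|\Delta|\,d\theta=0\qquad\text{for all admissible }g .$$
Choose $g(t)=\prod_it_i^{q-1}\cdot\bar\Phi(t_1^{-1},\dots,t_{2p}^{-1})$, where $\bar\Phi$ has the complex conjugate coefficients. This is a symmetric polynomial of degree $\le q-1$ in each variable, hence admissible. On the torus $t_i^{-1}=\bar t_i$, so $g\prod t_i^{1-q}=\overline{\Phi}$. We obtain $\int|\Phi|^2|\Delta|\,d\theta=0$. The integrand is continuous and nonnegative, and $\Delta\ne0$ off a null set, so $\Phi=0$ on the torus. Its coefficients are Fourier coefficients, so $\Phi=0$. By independence of the $m_\mu$ all $\lambda(\zeta^\mu)=0$, i.e. $\lambda=0$. $\square$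

This proves Proposition 6, hence (2), hence Theorem A. Two by-products are used below: $\mathfrak m^{s+1}\subset\bar I$, and $B$ is free over $\Gamma$ and Cohen–Macaulay at every point of $D$, not only at $0$.

## 9. The ideal, its resolution, and its multiplicity: proof of Theorem B

By Proposition 2, $\mathcal O_{D(\ell)}=\mathcal O_{S,0}\otimes_{\mathbb C[a]}B$ and $I(D(\ell))=I_D\mathcal O_{S,0}$. By flatness, regular sequences on $B$, minimal generators of $I_D$ and minimal graded free resolutions of $B$ pass to $\mathcal O_{S,0}$.

**Step 1: the Artinian reduction (first part of 2).** Since $B$ is free over $\Gamma$, $a_2,\dots,a_N$ is a regular sequence on $B$, and $\dim\mathbb C[z]/\bar I=\binom Nq$ by Proposition 3. As $\mathfrak m^{s+1}\subset\bar I$ and $\dim\mathbb C[z]/\mathfrak m^{s+1}=\binom Nq$ as well, $\bar I=\mathfrak m^{s+1}$. The quotient is killed by a power of $(a)$, so it does not change on passing to $\mathcal O_{S,0}$.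

**Step 2: the Pfaffians generate (1).** Let $I'\subset I_D$ be generated by the $\mathrm{Pf}_{\mathbf e}$ with $0\le e_1<\dots<e_{2p}\le N-1$. It is weighted homogeneous, since $\alpha_P(t^e,t^{e'})$ has weight $n+2+e+e'$. Its image $\bar I'\subset\mathbb C[z]$ satisfies $\mathfrak m^{s+1}\subset\bar I'+\mathfrak m^{s+2}$ by (3) and Proposition 6. The argument after (2) used only that the ideal is weighted homogeneous, so $\mathfrak m^{s+1}\subset\bar I'\subset\bar I=\mathfrak m^{s+1}$. Hence $\mathbb C[a]/I'$ modulo $(a_2,\dots,a_N)$ has dimension $r=\binom Nq$, and Fact 1 gives a surjection $\Gamma^r\to\mathbb C[a]/I'$. The composite of surjections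
$$\Gamma^r\to\mathbb C[a]/I'\to B\cong\Gamma^r$$
is a surjective endomorphism of a finitely generated module, hence an isomorphism. So $\mathbb C[a]/I'\to B$ is injective and $I'=I_D$.

**Step 3: the generators are minimal (1).** Since $a_2,\dots,a_N$ is regular on $\mathbb C[a]$ and on $B$, $\operatorname{Tor}_1^{\mathbb C[a]}(B,\mathbb C[z])=0$. So $I_D/(a_2,\dots,a_N)I_D\cong\bar I=\mathfrak m^{s+1}$, and $I_D/(a)I_D\cong\mathfrak m^{s+1}/\mathfrak m^{s+2}$. The minimal number of generators is the number of monomials of degree $s+1$ in $q$ variables, $\binom{s+q}{q-1}=\binom N{q-1}=\binom N{s+1}$, which is the number of Pfaffians.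

**Step 4: Betti numbers (2).** All $\operatorname{Tor}_i^{\mathbb C[a]}(B,\mathbb C[z])$, $i\ge1$, vanish. So a minimal resolution of $B$ over $\mathbb C[a]$ reduces modulo $a_2,\dots,a_N$ to a minimal resolution of $\mathbb C[z]/\mathfrak m^{s+1}$ over $\mathbb C[z]$, and it is enough to resolve the latter. Recall the Eagon–Northcott complex. For a $g\times f$ matrix ($g\le f$) over a Noetherian ring whose maximal minors generate an ideal of grade $f-g+1$, it resolves the quotient by that ideal. Its $i$-th term has rank $\binom f{g+i-1}\binom{g+i-2}{i-1}$ for $1\le i\le f-g+1$; the first map is given by the minors and the later maps have entries that are, up to sign, entries of the matrix or $0$.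

Let $d=s+1$ and take the $d\times(d+q-1)$ matrix whose row $i$ is $(z_0,\dots,z_{q-1},0,\dots,0)$ shifted right by $i-1$ places. For $q=2$ and $d=2$ it is
$$\begin{pmatrix}z_0&z_1&0\\0&z_0&z_1\end{pmatrix},$$
with minors $z_0^2,\ z_0z_1,\ z_1^2$. If $z\ne0$ and $z_m$ is its first nonzero coordinate, columns $m+1,\dots,m+d$ form a triangular matrix with diagonal entries $z_m$. So the matrix has full rank off $0$, the minors generate an ideal of codimension $q=(d+q-1)-d+1$, and the complex is a resolution. All its entries lie in $\mathfrak m$, so it is minimal, and therefore the $\binom{d+q-1}d$ minors are linearly independent. They are forms of degree $d$ and their number is the dimension of the space of such forms, so they generate $\mathfrak m^d$. With $d+q-1=N$ the ranks are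
$$\binom{d+q-1}{d+i-1}\binom{d+i-2}{i-1}=\binom N{s+i}\binom{s+i-1}{i-1}.$$

**Step 5: the type (2).** The type is the dimension of the socle of the Artinian reduction $\mathbb C[z]/\mathfrak m^{s+1}$. A polynomial of order $j<s$ times $z_0$ has order $j+1\le s$, so it is not in the socle, which is therefore $\mathfrak m^s/\mathfrak m^{s+1}$, of dimension $\binom{s+q-1}{q-1}=\binom{2k-\ell}{\ell-1}$. For $q=1$ this is $1$. For $q\ge2$ it is at least $s+q-1\ge2$ because $s\ge1$. So $D(\ell)$ is Gorenstein if and only if $\ell=1$.

**Step 6: the multiplicity (3).** Recall: if $J\subset\mathfrak M$ is an ideal with $J\mathfrak M^s=\mathfrak M^{s+1}$ (a reduction), then $e(J)=e(\mathfrak M)$; and if $J$ is generated by a system of parameters of a Cohen–Macaulay local ring, $e(J)$ is the length of the quotient. For the cusp $4a_2^3+27a_3^2=0$, $J=(a_2)$ is a reduction, since $a_3^2=-\frac4{27}a_2^3\in a_2\mathfrak M$; and the length of the quotient is $2$.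

Let $\mathfrak M$ be the maximal ideal of $\mathcal O_{D(\ell)}$ and $J=(a_2,\dots,a_N)$. Formula (3) holds for all $P=t^n+g$, so every $\mathrm{Pf}_{\mathbf e}$ has order $\ge s+1$ in all the variables $a_2,\dots,a_n$, and its part of degree $s+1$ restricts at $a_2=\dots=a_N=0$ to $\mathrm{Pf}(\beta_\zeta(e_i,e_j))/\prod\kappa_{e_i}$. By Proposition 6, for each form $\varphi(z)$ of degree $s+1$ some combination of Pfaffians equals $\varphi(z)$ plus a form of degree $s+1$ in the ideal $(a_2,\dots,a_N)$ plus terms of order $\ge s+2$. This combination vanishes in $\mathcal O_{D(\ell)}$, so $\varphi(z)\in J\mathfrak M^s+\mathfrak M^{s+2}$. Monomials of degree $s+1$ that involve some $a_i$ with $i\le N$ lie in $J\mathfrak M^s$. Hence $\mathfrak M^{s+1}\subset J\mathfrak M^s+\mathfrak M^{s+2}$, and Nakayama's lemma for $\mathfrak M^{s+1}/J\mathfrak M^s$ gives $\mathfrak M^{s+1}=J\mathfrak M^s$. So $J$ is a reduction generated by a system of parameters, and by Step 1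
$$e(\mathcal O_{D(\ell)})=\operatorname{length}\mathcal O_{D(\ell)}/J=\binom Nq=\binom{2k+1-\ell}\ell .$$

**Step 7: the Hilbert series (4).** The monomials of degree $\le s$ in $a_{N+1},\dots,a_{N+q}$ (note $N+q=n$) form a basis of $\mathbb C[z]/\mathfrak m^{s+1}$. By Fact 1 they generate $B$ over $\Gamma$, and their number is the rank, so by the argument of Proposition 3, Step 3, they form a basis. The monomials of degree $j$ contribute
$$\sum_{0\le i_1\le\dots\le i_j\le q-1}T^{\,j(N+1)+i_1+\dots+i_j}=T^{j(N+1)}\begin{bmatrix}q-1+j\\ j\end{bmatrix}_T,$$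
and $\Gamma$ contributes the denominator $\prod_{i=2}^N(1-T^i)$. This finishes Theorem B. $\square$

For $k=\ell=1$ the series is $(1+T^3)/(1-T^2)$, which equals $(1-T^6)/\big((1-T^2)(1-T^3)\big)$, the series of a hypersurface of weight $6$ in the $(a_2,a_3)$-plane. For $k=\ell=2$ it is $(1+T^4+T^5)/\big((1-T^2)(1-T^3)\big)$, matching the basis $1,b_4,b_5$ of Section 4.

## 10. Even degree from odd degree: proof of Theorem C

For $m=2k$ this is Theorem A. For odd $m$ the polynomials have even degree $n'=m+1$, and $\sqrt P$ no longer has half-integral exponents. Instead of redoing the argument we find the stratum of degree $n'$ inside the stratum of degree $n'+1$, away from the origin. This is where it matters that $B$ is Cohen–Macaulay at every point.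

Let $1\le\ell\le n'/2$ and $n=n'+1=2k+1$, so $k=n'/2$ and $\ell\le k$. For any degree $d$ write $D_d(\ell)$ for the set of centred monic polynomials of degree $d$ divisible by the square of a polynomial of degree $\ell$. By Sections 2 and 3, valid for either parity, the Severi stratum of $A_m$ is the germ of $D_{n'}(\ell)$ at $t^{n'}$. (For $m=3$, $\ell=2$ it consists of the polynomials $(t^2+c)^2$: the smooth curve $a_3=0$, $4a_4=a_2^2$.)

**Step 1: a base point.** Take $P_0=(t-b)^{n'}(t-c)$ with $n'b+c=0$ and $b\ne c$, for instance $b=1$, $c=-n'$. It is centred, and since $2\ell\le n'$ it lies in $D_n(\ell)$.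

**Step 2: a product structure near $P_0$.** The two factors $(t-b)^{n'}$ and $t-c$ are coprime, so the multiplication map on pairs of monic polynomials of degrees $n'$ and $1$ is a local analytic isomorphism there (its Jacobian is, up to sign, the resultant). Hence every centred monic $P$ near $P_0$ factors uniquely and analytically as $P_1P_2$, with $P_1$ near $(t-b)^{n'}$ and $P_2$ near $t-c$. Here $P_1$ is an arbitrary monic polynomial near $(t-b)^{n'}$, and it determines $P_2$, because the sum of all roots must vanish.

**Step 3: the stratum in these coordinates.** The root of $P_2$ is near $c$, away from the roots of $P_1$, so it is a simple root of $P$ and cannot be a root of a polynomial whose square divides $P$. Thus $P\in D_n(\ell)$ if and only if $P_1$ is divisible by the square of a polynomial of degree $\ell$. Write $P_1(t)=\hat P_1(t-\epsilon)$, where $\hat P_1$ is centred and $\epsilon$ is the mean of the roots of $P_1$. Divisibility by a square is invariant under translation, so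
$$(D_n(\ell),P_0)\cong(D_{n'}(\ell),t^{n'})\times(\mathbb C,0)$$
as reduced analytic germs, with coordinate $\epsilon-b$ on the second factor.

**Step 4: descend.** By Sections 5 to 8 the ring $B$ of $D_n(\ell)$ is Cohen–Macaulay at every point, in particular at $P_0$, and by Proposition 2 so is the analytic germ on the left. The coordinate of the smooth factor is a nonzerodivisor in its local ring, and the quotient by it is the local ring of $(D_{n'}(\ell),t^{n'})$. The quotient of a Cohen–Macaulay local ring by a nonzerodivisor in its maximal ideal is Cohen–Macaulay, which proves Theorem C. $\square$
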